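# Bounded derivations on $R(X)$: why weak amenability forces $R(X)=C(X)$

## 1. Derivations on the circle and on the disc

Let $\mathbb T$ be the unit circle, and suppose that $D:C(\mathbb T)\to C(\mathbb T)'$ is a bounded linear map into the dual space satisfying the product rule
$$D(ab)=a\cdot D(b)+D(a)\cdot b ,\qquad (a\cdot\phi)(b)=\phi(ba),\quad (\phi\cdot a)(b)=\phi(ab).$$
The algebra is commutative, so $a\cdot\phi=\phi\cdot a$. Let us find all such $D$ by hand. Put $\phi=D(z)$. By induction, $D(z^n)=n\,z^{n-1}\cdot\phi$. The functions $z^{n-1}$ and $\bar z^{\,n-1}$ have norm $1$ and are inverse to each other, so $\psi\mapsto z^{n-1}\cdot\psi$ is an isometry of $C(\mathbb T)'$. Hence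
$$n\|\phi\|=\|D(z^n)\|\le\|D\|\qquad\text{for all } n\ge 1,$$
and $\phi=0$. Next, $D(1)=D(1\cdot 1)=2D(1)$, so $D(1)=0$. From $1=z\bar z$ we get $0=z\cdot D(\bar z)+\bar z\cdot D(z)=z\cdot D(\bar z)$, so $D(\bar z)=0$. Thus $D$ kills all trigonometric polynomials, and by density $D=0$.

Now take the closed unit disc $\overline{\mathbb D}$ and the uniform closure of the rational functions with poles off $\overline{\mathbb D}$. Again $D(z^n)=nz^{n-1}\cdot\phi$ with $\phi=D(z)$, but $|z|$ is no longer $1$, and multiplication by $z$ may destroy $\phi$. Take $\phi(g)=g(0)$, for which $z\cdot\phi=0$. This leads to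
$$D(f)(g)=f'(0)\,g(0). \tag{1}$$
Functions in the closure are holomorphic on the open disc, and Cauchy's estimate gives $|f'(0)|\le\|f\|$, so $D$ is bounded. The product rule for $f'(0)$ gives the product rule for $D$. Also $D(z)(1)=1$, so $D\ne0$.

The general notions are these.

**Definition ($R(X)$).** Let $X\subset\mathbb C$ be compact and $\|f\|=\sup_X|f|$. Let $R_0(X)$ be the algebra of rational functions with poles off $X$, restricted to $X$. Then $R(X)$ is the closure of $R_0(X)$ in $C(X)$. It is a uniform algebra on $X$, called *trivial* if $R(X)=C(X)$.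

**Definition (derivation, weak amenability).** Let $\mathcal A$ be a commutative Banach algebra, and let $\mathcal A'$ carry the module actions displayed above. A derivation $D:\mathcal A\to\mathcal A'$ is a linear map with $D(ab)=a\cdot D(b)+D(a)\cdot b$. The algebra $\mathcal A$ is *weakly amenable* if every bounded derivation $\mathcal A\to\mathcal A'$ is zero.

On $\mathbb T$ we have $\bar z=1/z$, so $R(\mathbb T)=C(\mathbb T)$ by Stone–Weierstrass. So $R(\mathbb T)$ is trivial and weakly amenable, while $R(\overline{\mathbb D})$ is neither. The circle computation has a version for every compact $X$.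

**$C(X)$ is weakly amenable.** Let $D:C(X)\to C(X)'$ be a bounded derivation, $h\in C(X)$ real and $t>0$. Since $D(1)=0$ and $D(h^n)=nh^{n-1}\cdot D(h)$, applying the bounded map $D$ to the power series of $e^{ith}$ gives
$$D(e^{ith})=\sum_{n\ge1}\frac{(it)^n}{n!}\,n\,h^{n-1}\cdot D(h)=it\,e^{ith}\cdot D(h).$$
Both $e^{ith}$ and $e^{-ith}$ have norm $1$, so
$$t\|D(h)\|=\|e^{-ith}\cdot D(e^{ith})\|\le\|D\| \quad\text{for all }t>0,$$
and $D(h)=0$. Real functions span $C(X)$, so $D=0$.

In the other direction, if $X$ has an interior point $a$, then (1) with $a$ in place of $0$ is a nonzero bounded derivation. What remains are the sets $X$ with empty interior for which nevertheless $R(X)\ne C(X)$. The paper of J. F. Feinstein, S. Morley and H. Yang, "Swiss Cheeses and Their Applications", arXiv:1412.6406 (2014), asks: *if $R(X)$ is weakly amenable, must $R(X)$ be trivial?* We shall prove that the answer is yes.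

**Theorem 1.** For every compact plane set $X$, $R(X)$ is weakly amenable if and only if $R(X)=C(X)$.

**Corollary.** If $B$ is a weakly amenable commutative Banach algebra and $\theta:B\to R(X)$ is a continuous homomorphism with dense range, then $R(X)=C(X)$.

We have just proved "if". For "only if" we must construct a nonzero bounded derivation from the mere assumption $R(X)\neq C(X)$. A stronger statement, Theorem 2, comes in Section 7.

## 2. Annihilating measures and a Cauchy formula for $f'$

Area measure is written $dA$ or $|\cdot|$, $\Delta(z,r)$ is the open disc, and $L^p(X)=L^p(X,dA)$. If $R(X)\ne C(X)$, the Hahn–Banach and Riesz theorems give a complex Borel measure $\nu\neq0$ on $X$ with $\int f\,d\nu=0$ for all $f\in R(X)$. We write $\nu\perp R(X)$.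

**Definition (Cauchy transform of a measure).** For a compactly supported complex Borel measure $\nu$,
$$\hat\nu(z)=\int\frac{d\nu(w)}{w-z}\qquad\text{wherever }\int\frac{d|\nu|(w)}{|w-z|}<\infty .$$
Since $1/|z|$ is locally integrable, Fubini shows that this holds for a.e. $z$ and that $\hat\nu\in L^1_{loc}$. We put $\hat\nu=0$ at the remaining points, so $\hat\nu$ is a Borel function.

**Fact 1.** $\partial_{\bar z}\hat\nu=-\pi\nu$ in the sense of distributions. In particular $\hat\nu=0$ a.e. implies $\nu=0$.

Let $\nu\perp R(X)$ and $F=\hat\nu$. If $z\notin X$, then $w\mapsto 1/(w-z)$ is in $R(X)$, so $F(z)=0$. If $\nu\ne0$, Fact 1 says that $F$ is not a.e. zero. So $F\neq0$ on a subset of $X$ of positive area. In particular $|X|>0$, $X$ is infinite, and $f'$ is well defined on $X$ for $f\in R_0(X)$, because $f|_X$ determines the rational function $f$.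

*Example.* On $X=\overline{\mathbb D}$ let $\nu$ be $dw$ on $\mathbb T$, counterclockwise. Then $\nu\perp R(X)$ by Cauchy's theorem, and $F=2\pi i$ on the open disc. Cauchy's formula for $f'$ can be written
$$2\pi i f'(z)=\int_{\mathbb T}\frac{f(w)-f(z)}{(w-z)^2}\,dw .$$

**A formula for $f'F$.** The purpose is to show that this formula survives for every annihilating measure. Let $\nu\perp R(X)$, $\nu\ne 0$, $\mu=|\nu|$, $F=\hat\nu$, $f\in R_0(X)$, and let $z\in X$ satisfy $\int d\mu(w)/|w-z|<\infty$. Then $\mu(\{z\})=0$, since the integrand is infinite at $w=z$. The rational function $f(w)-f(z)-f'(z)(w-z)$ of $w$ vanishes to order at least $2$ at $w=z$, and so equals $(w-z)^2q(w)$, where $q$ has no pole at $z$ and no poles other than those of $f$. Thus $q\in R_0(X)$, and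
$$\frac{f(w)-f(z)}{(w-z)^2}=\frac{f'(z)}{w-z}+q(w)\qquad(w\in X\setminus\{z\}). \tag{2}$$
The right side is $\mu$-integrable and $\int q\,d\nu=0$. Therefore the left side is $\mu$-integrable and
$$f'(z)F(z)=\int\frac{f(w)-f(z)}{(w-z)^2}\,d\nu(w). \tag{3}$$

## 3. Point derivations on a set without interior, and where they stop

A *bounded point derivation* at $a\in X$ is a bounded linear functional $d$ on $R(X)$ with $d(fg)=f(a)d(g)+g(a)d(f)$. A nonzero one gives the nonzero bounded derivation $D(f)(g)=d(f)g(a)$; in (1) we had $d(f)=f'(0)$. So a sensible first plan is to look for a point $z$ with $F(z)\ne0$ at which (3) bounds $f'(z)$. Taking absolute values,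
$$|f'(z)F(z)|\le 2\|f\|\int\frac{d\mu(w)}{|w-z|^2}. \tag{4}$$

**A set where this works.** Remove small discs from $\overline{\mathbb D}$ as follows. Let $(\zeta_n)$ be a dense sequence in the open disc. Suppose that discs $D_1,\dots,D_{j-1}$ with disjoint closures in the open disc are chosen. Their closures do not cover the open disc. Take the least $n$ such that $\zeta_n$ lies in none of these closures, and let $D_j=\Delta(\zeta_n,r_j)$, where $r_j\le 8^{-j-1}$ is so small that $\overline{D_j}$ lies in the open disc and is disjoint from the earlier closures. Every $\zeta_n$ ends up in some $\overline{D_m}$. Put $X=\overline{\mathbb D}\setminus\bigcup_jD_j$. A nonempty open subset of $X$ would contain some $\zeta_n\in\overline{D_m}$ and so would meet $D_m$; hence $X$ has empty interior.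

Let $\nu$ be $dw$ on $\mathbb T$ minus the sum of $dw$ on the circles $\partial D_j$, all counterclockwise. Then $\|\nu\|=2\pi(1+\sum r_j)<\infty$, and $\nu\neq0$ because the circles are disjoint. We have $\nu\perp R(X)$: if $f$ is rational with poles off $X$, then for large $n$ all poles of $f$ in $\overline{\mathbb D}$ lie in $D_1\cup\dots\cup D_n$. So $\int_{\mathbb T}f\,dw=\sum_{j\le n}\int_{\partial D_j}f\,dw$, and $\int_{\partial D_j}f\,dw=0$ for $j>n$. In the same way $F(z)=2\pi i$ whenever $z\in X$ and $\int d\mu(w)/|w-z|<\infty$. Such a $z$ lies on none of the circles, since arc length on a circle has $\int|dw|/|w-z|=\infty$ at points $z$ of the circle; then the integral over $\mathbb T$ is $2\pi i$, and the others vanish.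

Put $\rho_j=2^{-j-2}$. Consider the points $z$ with $|z|<\frac12$ and $\operatorname{dist}(z,D_j)\ge\rho_j$ for all $j$. They lie in $X$. The excluded area is at most $\sum_j\pi(r_j+\rho_j)^2\le\pi\sum_j4^{-j-1}=\pi/12$, which is less than $\pi/4$, so these points form a set of positive area. At each of them
$$\int\frac{d\mu(w)}{|w-z|^2}\le 2\pi\cdot4+\sum_j2\pi r_j\rho_j^{-2}\le 8\pi+2\pi\sum_j8^{-j-1}4^{j+2}=8\pi+4\pi\sum_j2^{-j}=12\pi .$$
As $\mu$ is finite, $\int d\mu(w)/|w-z|<\infty$ too, and (4) gives $|f'(z)|\le12\|f\|$. So $R(X)$ is not weakly amenable for this $X$.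

**Where it stops.** Wermer (*Bounded point derivations on certain Banach algebras*, J. Funct. Anal. 1 (1967), 28–36) gives a compact $X$ with $R(X)\neq C(X)$ that has no nonzero bounded point derivations. On such an $X$ no choice of $z$ can work, and the right side of (4) must be infinite at every $z\in X$ with $F(z)\neq0$. (Finiteness there would give $\int d\mu(w)/|w-z|<\infty$ and a bound $|f'(z)|\le C_z\|f\|$.)

A derivation into $R(X)'$ does not have to live at one point, however. It is enough to have a weight $k$ for which $f\mapsto f'k$ is bounded from $R_0(X)$ to $L^1(X)$. So let us integrate (4) over $z$. That fails for *every* $\mu\neq0$: if $\mu(\Delta)>0$ for a disc $\Delta$, then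
$$\int_\Delta\int\frac{d\mu(w)}{|w-z|^2}\,dA(z)\ge\int_\Delta\Big(\int_\Delta\frac{dA(z)}{|w-z|^2}\Big)d\mu(w)=\infty,$$
because the inner integral diverges logarithmically at $z=w$. The divergence comes from taking absolute values. For instance, let $X=\overline{\mathbb D}$ and $\nu=\partial_{\bar z}\psi\,dA$ with $\psi$ smooth and compactly supported in the open disc. Then $\nu\perp R(X)$ by integration by parts, and $\hat\nu=-\pi\psi$ by the Cauchy–Pompeiu formula. So $f'F=-\pi f'\psi$ is harmless, yet the integral in (4) is $+\infty$ at every $z$ with $\partial_{\bar z}\psi(z)\ne0$.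

The numerator $f(w)-f(z)$ cannot help: the bound may use only $\|f\|$, which controls no modulus of continuity. What is left is the cancellation in the kernel $(w-z)^{-2}$, whose integral over every annulus centered at $z$ is zero. To use it we go against instinct: we truncate (3) at $|w-z|>\varepsilon$ and *separate* $f(w)$ from $f(z)$. Each half is then a singular integral of a measure dominated by $\mu$, and $f$ has become part of the measure.

## 4. The estimate for $\int|f'F|^p$ where $\mu$ is tame

**Definition (maximal function).** For a finite positive measure $\mu$, or a function $\psi\ge0$ identified with $\psi\,dA$,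
$$M\mu(z)=\sup_{r>0}\frac{\mu(\Delta(z,r))}{\pi r^2}.$$

**Definition (truncated and maximal singular integral).** For a complex measure $\sigma$,
$$S_\varepsilon\sigma(z)=\int_{|w-z|>\varepsilon}\frac{d\sigma(w)}{(w-z)^2},\qquad S^*\sigma(z)=\sup_{\varepsilon>0}|S_\varepsilon\sigma(z)|,$$
and $S^*g$ means $S^*(g\,dA)$. By dominated convergence $\varepsilon\mapsto S_\varepsilon\sigma(z)$ is continuous from the right, so the supremum may be taken over rational $\varepsilon$, and $S^*\sigma$ is Borel measurable.

We use three textbook facts. Here $C$ denotes absolute constants and $C_p$ constants depending only on $p$; both may change from line to line.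

**Fact 2.** $\{M\mu>N\}$ is open and $|\{M\mu>N\}|\le C\mu(\mathbb C)/N$. In particular $M\mu<\infty$ a.e. For $1<p<\infty$, $M$ is bounded on $L^p(\mathbb C)$.

**Fact 3.** If $\mu=m\,dA+\mu_s$ is the Lebesgue decomposition, then $\lim_{r\to0}\mu(\Delta(z,r))/(\pi r^2)$ equals $m(z)$ for $A$-a.e. $z$ and $\infty$ for $\mu_s$-a.e. $z$ (Rudin, *Real and Complex Analysis*, Thms 7.14, 7.15).

**Fact 4.** $\|S^*g\|_p\le C_p\|g\|_p$ for $1<p<\infty$ (Stein, *Singular Integrals and Differentiability Properties of Functions*, Ch. II, Thm 4).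

**Proposition 1.** Let $\nu\perp R(X)$, $\mu=|\nu|$, $F=\hat\nu$, $N>0$, $E_N=\{z\in X:M\mu(z)\le N\}$, $1<p<\infty$. Then for all $f\in R_0(X)$
$$\int_{E_N}|f'F|^p\,dA\le C_p\,N^{p-1}\|\nu\|\,\|f\|^p .$$

*A check on the disc.* Let $X=\overline{\mathbb D}$ and $\nu=dw$ on $\mathbb T$. If $1-|z|=t>0$, then $\Delta(z,2t)$ contains an arc of length $2t$: the points of $\mathbb T$ at angle less than $t$ from a nearest point of $\mathbb T$ are at distance less than $2t$ from $z$. So $M\mu(z)\ge 2t/(4\pi t^2)=1/(2\pi t)$. On $\mathbb T$ itself, letting $r\to 0$ shows $M\mu=\infty$. Hence $1-|z|\ge1/(2\pi N)$ on $E_N$. Cauchy's estimate $|f'(z)|\le\|f\|/(1-|z|)$ and $F=2\pi i$ give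
$$\int_{E_N}|f'F|^p\,dA\le(2\pi)^{p+1}\|f\|^p\int_{1/(2\pi N)}^\infty t^{-p}\,dt=\frac{(2\pi)^{p+1}(2\pi N)^{p-1}}{p-1}\|f\|^p ,$$
which has exactly the power $N^{p-1}$ of the proposition.

The proposition will follow from the following lemma, which says that off $\{M\mu>N\}$ a measure dominated by $\mu$ behaves, for $S^*$, like a function bounded by $CN$ with $L^1$ norm at most $\mu(\mathbb C)$.

**Lemma 1.** Let $\mu$ be a finite positive measure with compact support, $\sigma$ a complex measure with $|\sigma|\le\mu$, $N>0$, $O=\{M\mu>N\}$. Then for $1<p<\infty$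
$$\int_{\mathbb C\setminus O}(S^*\sigma)^p\,dA\le C_p\,N^{p-1}\mu(\mathbb C).$$

**Proof of Proposition 1 from Lemma 1.** We may assume $\nu\neq0$ and, by scaling, $\|f\|\le1$. Let $z\in E_N$ with $\int d\mu(w)/|w-z|<\infty$; this holds for a.e. $z\in E_N$. The integrand in (3) is $\mu$-integrable and $\mu(\{z\})=0$, so by dominated convergence
$$f'(z)F(z)=\lim_{\varepsilon\to0}\int_{|w-z|>\varepsilon}\frac{f(w)-f(z)}{(w-z)^2}\,d\nu(w)=\lim_{\varepsilon\to0}\big[S_\varepsilon(f\nu)(z)-f(z)\,S_\varepsilon\nu(z)\big].$$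
As $|f(z)|\le1$, we get $|f'F|\le S^*(f\nu)+S^*\nu$ a.e. on $E_N$. Both $\sigma=f\nu$ and $\sigma=\nu$ satisfy $|\sigma|\le\mu$, and $E_N\subset\mathbb C\setminus\{M\mu>N\}$. Lemma 1, applied twice, gives the claim. $\square$

## 5. Proof of Lemma 1: averaging $\sigma$ over Whitney squares

Write $O^c=\mathbb C\setminus O$. By Fact 2, $O$ is open and $|O|\le C\mu(\mathbb C)/N<\infty$, so $O^c\ne\emptyset$.

**Step 1: cover $O$ by squares on which $\mu$ has average at most $CN$.** Let $\{Q_j\}$ be the maximal half-open dyadic squares $Q\subset O$ with $\operatorname{diam}Q\le\operatorname{dist}(Q,O^c)$. Squares in $O$ have area at most $|O|$, so maximal ones exist. If $x\in O$, the dyadic square containing $x$ of diameter at most $\frac12\operatorname{dist}(x,O^c)$ satisfies the condition. So the $Q_j$ are disjoint with union $O$. Put $d_j=\operatorname{diam}Q_j$, so $d_j^2=2|Q_j|$.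

The dyadic parent $Q_j^*$, of diameter $2d_j$, fails the condition, so $\operatorname{dist}(Q_j^*,O^c)<2d_j$ (if $Q_j^*\not\subset O$, this distance is $0$). Pick $x\in Q_j^*$ and $a\in O^c$ with $|x-a|<2d_j$. Each $y\in Q_j$ has $|y-x|\le2d_j$, so $|y-a|<4d_j$. Thus $Q_j\subset\Delta(a,4d_j)$, and $M\mu(a)\le N$ gives
$$\mu(Q_j)\le16\pi Nd_j^2=32\pi N|Q_j| . \tag{5}$$

**Step 2: split $\sigma$ into a bounded function and parts of integral zero.** At $\mu_s$-a.e. point $M\mu=\infty$ by Fact 3, so $\mu_s(O^c)=0$. Also $m\le M\mu\le N$ a.e. on $O^c$. Hence $\mu|_{O^c}$ is absolutely continuous with density at most $N$, and $\sigma|_{O^c}=s\,dA$ with $|s|\le N$. Put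
$$g=s1_{O^c}+\sum_j\frac{\sigma(Q_j)}{|Q_j|}1_{Q_j},\qquad b_j=\sigma|_{Q_j}-\frac{\sigma(Q_j)}{|Q_j|}\,1_{Q_j}dA .$$
By (5), $|g|\le CN$. Also $\|g\|_1\le\mu(O^c)+\sum_j\mu(Q_j)=\mu(\mathbb C)$. So
$$\|g\|_p^p\le\|g\|_\infty^{p-1}\|g\|_1\le C_pN^{p-1}\mu(\mathbb C). \tag{6}$$
Moreover $\int db_j=0$ and $\|b_j\|\le2\mu(Q_j)\le CN|Q_j|$. Since $\sum_j\|b_j\|\le2\mu(\mathbb C)$, the identity $\sigma=g\,dA+\sum_jb_j$ holds in total variation norm. The kernel of $S_\varepsilon$ is bounded by $\varepsilon^{-2}$, so $S_\varepsilon\sigma(z)=S_\varepsilon g(z)+\sum_jS_\varepsilon b_j(z)$ for all $z$ and $\varepsilon$.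

**Step 3: bound the sum of the $S_\varepsilon b_j$ pointwise on $O^c$.** Fix $z\in O^c$ and $\varepsilon>0$, and let $z_j$ be the center of $Q_j$. For $w\in Q_j$ we have $|w-z|\ge\operatorname{dist}(Q_j,O^c)\ge d_j$. There are three kinds of squares.

* If $Q_j\subset\{|w-z|\le\varepsilon\}$, then $S_\varepsilon b_j(z)=0$.
* If $Q_j\subset\{|w-z|>\varepsilon\}$, then for $w\in Q_j$ we have $|w-z_j|\le d_j/2$ and $|z_j-z|\ge d_j$. So $|w-z|\ge|z_j-z|/2$ and $|z_j+w-2z|\le2|z_j-z|+d_j/2\le3|z_j-z|$. Hence
$$\left|\frac1{(w-z)^2}-\frac1{(z_j-z)^2}\right|=\frac{|z_j-w|\,|z_j+w-2z|}{|w-z|^2|z_j-z|^2}\le\frac{6d_j}{|z_j-z|^3}.$$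
Since $\int db_j=0$, we may subtract the constant $(z_j-z)^{-2}$ from the kernel. So $|S_\varepsilon b_j(z)|\le6d_j\|b_j\|/|z_j-z|^3\le CNd_j^3/|z-z_j|^3$.
* If $Q_j$ meets both sets, then $d_j\le\operatorname{dist}(z,Q_j)\le\varepsilon$, so $Q_j\subset\Delta(z,3\varepsilon)\cap O$. The sum of $|S_\varepsilon b_j(z)|$ over all these $j$ is at most
$$\varepsilon^{-2}\sum\|b_j\|\le CN\varepsilon^{-2}\sum|Q_j|\le CN\varepsilon^{-2}|O\cap\Delta(z,3\varepsilon)|\le CN\,M(1_O)(z).$$

The bounds do not depend on $\varepsilon$. Hence on $O^c$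
$$S^*\sigma\le S^*g+CN\big(H+M(1_O)\big),\qquad H(z)=\sum_j\frac{d_j^3}{|z-z_j|^3}. \tag{7}$$

**Step 4: integrate the three terms.** By Fact 4 and (6), $\|S^*g\|_p^p\le C_pN^{p-1}\mu(\mathbb C)$. By Fact 2, $\|M(1_O)\|_p^p\le C_p|O|\le C_p\mu(\mathbb C)/N$. It remains to prove the same bound for $H$ on $O^c$, and we do it by duality. Let $1/p+1/p'=1$, $0\le\psi\in L^{p'}(\mathbb C)$ and $x\in Q_j$. Divide $\{|z-z_j|\ge d_j\}$, which contains $O^c$, into the rings $2^id_j\le|z-z_j|<2^{i+1}d_j$, and use $\Delta(z_j,2^{i+1}d_j)\subset\Delta(x,2^{i+2}d_j)$: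
$$\int_{|z-z_j|\ge d_j}\frac{d_j^3\,\psi(z)}{|z-z_j|^3}\,dA(z)\le\sum_{i\ge0}2^{-3i}\int_{\Delta(z_j,2^{i+1}d_j)}\psi\,dA\le\sum_{i\ge0}2^{-3i}\pi(2^{i+2}d_j)^2M\psi(x)\le C|Q_j|\,M\psi(x).$$
Average over $x\in Q_j$ and sum over $j$. By Hölder and Fact 2 for the exponent $p'$,
$$\int_{O^c}H\psi\,dA\le C\int_OM\psi\,dA\le C|O|^{1/p}\|M\psi\|_{p'}\le C_p|O|^{1/p}\|\psi\|_{p'} .$$
So $\|H\|^p_{L^p(O^c)}\le C_p|O|\le C_p\mu(\mathbb C)/N$. By (7), the $p$-th power of the $L^p(O^c)$ norm of $S^*\sigma$ is at most $C_p\big(N^{p-1}\mu(\mathbb C)+N^p\cdot\mu(\mathbb C)/N\big)=C_pN^{p-1}\mu(\mathbb C)$. $\square$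

## 6. A nonzero derivation into $R(X)'$

**Proof of Theorem 1.** The direction "trivial implies weakly amenable" was shown in Section 1. Let $R(X)\neq C(X)$.

**Step 1: choose the region of integration.** Take $0\ne\nu\perp R(X)$, $\mu=|\nu|$, $F=\hat\nu$. By Section 2, $F\ne0$ on a subset of $X$ of positive area. Since $M\mu<\infty$ a.e., there is $N$ for which
$$E=\{z\in X:M\mu(z)\le N,\ F(z)\ne0\}$$
has positive area.

**Step 2: define the map and bound it.** For $f\in R_0(X)$ and $g\in R(X)$ put
$$D(f)(g)=\int_Ef'\,g\,|F|\,dA .$$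
By Cauchy–Schwarz and Proposition 1 with $p=2$,
$$|D(f)(g)|\le\|g\|\,|E|^{1/2}\Big(\int_E|f'F|^2\,dA\Big)^{1/2}\le C|E|^{1/2}N^{1/2}\|\nu\|^{1/2}\,\|f\|\,\|g\| .$$
So $D$ extends to a bounded linear map $R(X)\to R(X)'$.

**Step 3: check that it is a nonzero derivation.** For $f_1,f_2\in R_0(X)$ the product rule gives
$$D(f_1f_2)(g)=\int_E(f_1f_2'+f_1'f_2)\,g\,|F|\,dA=D(f_2)(gf_1)+D(f_1)(f_2g),$$
that is, $D(f_1f_2)=f_1\cdot D(f_2)+D(f_1)\cdot f_2$. By continuity this holds on $R(X)$. Finally $D(z)(1)=\int_E|F|\,dA>0$. So $R(X)$ is not weakly amenable. $\blacksquare$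

**Proof of the Corollary.** Suppose $R(X)\ne C(X)$, and let $D\neq0$ be as above. Put $\delta(b)=\theta'(D(\theta(b)))=D(\theta(b))\circ\theta$, a bounded map $B\to B'$. It is a derivation, because
$$\delta(bc)(x)=D(\theta(b)\theta(c))(\theta(x))=D(\theta(c))(\theta(xb))+D(\theta(b))(\theta(cx))=\delta(c)(xb)+\delta(b)(cx).$$
Since $D$ is continuous and nonzero and $\theta(B)$ is dense, some $D(\theta(b))$ is a nonzero functional. It does not vanish on the dense set $\theta(B)$, so $\delta(b)\ne0$. This contradicts the weak amenability of $B$. $\square$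

## 7. Peak points and derivations into $L^p(X)$

The derivation above came from a bounded derivation into a space of functions. The space $L^p(X)$ is an $R(X)$-module under multiplication, and a derivation $D:R(X)\to L^p(X)$ is a linear map with $D(fg)=f\,Dg+g\,Df$. We now determine where on $X$ such derivations can live.

**Definition (peak point, representing measure).** A point $z\in X$ is a *peak point* of $R(X)$ if some $f\in R(X)$ has $f(z)=1$ and $|f(w)|<1$ for all $w\in X\setminus\{z\}$. A *representing probability measure* for $z$ is a probability measure $m$ on $X$ with $\int f\,dm=f(z)$ for all $f\in R(X)$.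

*Example.* On $\overline{\mathbb D}$, each $a\in\mathbb T$ is a peak point, with peaking function $(1+\bar aw)/2$, and no interior point is one, by the maximum principle. With $k(z)=1-|z|$, Cauchy's estimate gives $|f'k|\le\|f\|$. So $f\mapsto f'k$ is bounded from $R_0(\overline{\mathbb D})$ even to $L^\infty$, and $k$ is positive exactly off the peak points.

**Fact 5.** The peak points form a $G_\delta$ set, and $z\in X$ is a peak point if and only if $\delta_z$ is the only representing probability measure for $z$ on $X$ (Gamelin, *Uniform Algebras*, Ch. II; Browder, *Introduction to Function Algebras*, Ch. 2).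

**Theorem 2.** Let $P$ be the set of peak points of $R(X)$ and $Q=X\setminus P$.

* (a) There is a bounded Borel $k\ge0$ on $X$ with $k>0$ a.e. on $Q$ and $k=0$ on $P$, such that $f\mapsto f'k$ extends from $R_0(X)$ to a bounded derivation $R(X)\to L^p(X)$ for every $1\le p<\infty$ simultaneously.
* (b) Conversely, if $1\le p\le\infty$ and $D:R(X)\to L^p(X)$ is any bounded derivation, then $k:=D(z)$ vanishes a.e. on $P$, and $Df=f'k$ for $f\in R_0(X)$.
* (c) The range $p<\infty$ in (a) is sharp: there is $X$ with $R(X)\ne C(X)$ such that every bounded derivation $R(X)\to L^\infty(X)$ is $0$.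

If $|X|=0$, then $L^p(X)=\{0\}$, and (a) with $k=0$ and (b) hold trivially. In proving (a) and (b) we therefore assume $|X|>0$. Then $X$ is infinite and $f'$ is well defined on $X$ for $f\in R_0(X)$.

**The Cauchy transform of a function.** For bounded measurable $u$ with compact support put
$$\mathcal Cu(w)=\frac1\pi\int\frac{u(z)}{w-z}\,dA(z).$$
This is continuous on $\mathbb C$, $\partial_{\bar z}\mathcal Cu=u$ as distributions (Fact 1 for $u\,dA$, whose transform is $-\pi\,\mathcal Cu$), and $\mathcal C(\partial_{\bar z}\varphi)=\varphi$ for $\varphi\in C_c^\infty$ (Cauchy–Pompeiu). We need three more properties.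

First, among sets of given area, $\int_E|z-w|^{-1}dA(z)$ is largest for the disc centered at $w$, of radius $\rho=(|E|/\pi)^{1/2}$, where it equals $2\pi\rho=2\sqrt{\pi|E|}$. So
$$\|\mathcal Cu\|_\infty\le2\pi^{-1/2}\,\|u\|_\infty\,|\{u\neq0\}|^{1/2}. \tag{8}$$

Second,
$$\|\partial_z\mathcal Cu\|_{L^2}=\|u\|_{L^2}. \tag{9}$$
For $u\in C_c^\infty$ the function $h=\mathcal Cu$ is smooth, and off the support of $u$ it is holomorphic and vanishes at infinity. So $h=O(1/|w|)$, and its first derivatives are $O(1/|w|^2)$. Integrating by parts twice over large discs, with boundary terms tending to $0$,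
$$\int|\partial_zh|^2\,dA=\int\partial_zh\,\partial_{\bar z}\bar h\,dA=-\int(\partial_{\bar z}\partial_zh)\,\bar h\,dA=\int\partial_{\bar z}h\,\partial_z\bar h\,dA=\int|\partial_{\bar z}h|^2\,dA=\int|u|^2\,dA .$$
For general $u$, take mollifications $u_n\to u$ in $L^2$ with supports in one compact set. Then $\mathcal Cu_n\to\mathcal Cu$ in $L^1_{loc}$, and $\partial_z\mathcal Cu_n$ is Cauchy in $L^2$, so its limit is the distribution $\partial_z\mathcal Cu$, and (9) follows.

Third, for $\nu\perp R(X)$, Fubini's theorem gives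
$$\int\mathcal Cu\,d\nu=\frac1\pi\int u\,\hat\nu\,dA . \tag{10}$$

## 8. Where annihilating measures have $\hat\nu\ne0$

**Step A: on $P$ all Cauchy transforms vanish.** We show: *if $\nu\perp R(X)$, then $\hat\nu=0$ a.e. on $P$; hence $\mathcal Cu|_X\in R(X)$ for every bounded measurable $u$ vanishing off $P$.* Let $z\in P$ with $\int d|\nu|(w)/|w-z|<\infty$, so $\nu(\{z\})=0$. For $f\in R_0(X)$ the function $w\mapsto(f(w)-f(z))/(w-z)$ is in $R_0(X)$, and integrating it against $\nu$ gives
$$f(z)\,\hat\nu(z)=\int\frac{f(w)}{w-z}\,d\nu(w).$$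
Both sides are continuous in $f$ for the uniform norm, so this holds for $f\in R(X)$. Apply it to $f^n$, where $f$ peaks at $z$. The left side is $\hat\nu(z)$. On the right, $f^n\to0$ off $z$ with $|f^n|\le1$, so the integral tends to $0$ by dominated convergence. Thus $\hat\nu(z)=0$. If $u$ is bounded, measurable and vanishes off $P$, then (10) gives $\int\mathcal Cu\,d\nu=0$ for every $\nu\perp R(X)$, so $\mathcal Cu|_X\in R(X)$ by Hahn–Banach.

**Step B: on $Q$ countably many Cauchy transforms suffice.** We show: *there are countably many $\nu_n\perp R(X)$ such that $\bigcup_n\{\hat\nu_n\neq0\}\cap Q$ has full measure in $Q$.* Consider the supremum of $|\bigcup_n\{\hat\nu_n\ne0\}\cap Q|$ over countable families of annihilating measures. The union of a sequence of families whose values tend to the supremum is again countable and attains it; let $(\nu_n)$ be this union. Put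
$$Z=Q\setminus\bigcup_n\{\hat\nu_n\ne0\},\qquad Z_1=Z\cup P .$$
If $\nu\perp R(X)$, then $\hat\nu=0$ a.e. on $Z$, since otherwise adding $\nu$ would increase the maximum. By Step A, $\hat\nu=0$ a.e. on $Z_1$. As in Step A, (10) and Hahn–Banach give $\mathcal Cu|_X\in R(X)$ for every bounded measurable $u$ vanishing off $Z_1$.

We claim that every Lebesgue density point $z_0\in Z_1$ of $Z_1$ is a peak point. Take $\psi\in C_c^\infty(\Delta(0,1))$ with $0\le\psi\le1$, $\psi(0)=1$, and put
$$\psi_\delta(w)=\psi((w-z_0)/\delta),\qquad f_\delta=\mathcal C(1_{Z_1}\partial_{\bar z}\psi_\delta),\qquad f_\delta|_X\in R(X).$$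
Since $\psi_\delta=\mathcal C(\partial_{\bar z}\psi_\delta)$ and $|\partial_{\bar z}\psi_\delta|\le C_\psi/\delta$ is supported in $\Delta(z_0,\delta)$, (8) gives
$$\|f_\delta-\psi_\delta\|_\infty=\|\mathcal C(1_{\mathbb C\setminus Z_1}\partial_{\bar z}\psi_\delta)\|_\infty\le C_\psi\,\delta^{-1}|\Delta(z_0,\delta)\setminus Z_1|^{1/2}\to0\qquad(\delta\to0),$$
because $z_0$ is a density point. Let $m$ be a representing probability measure for $z_0$. The functions $\psi_\delta$ converge boundedly to $1_{\{z_0\}}$, so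
$$m(\{z_0\})=\lim_{\delta\to0}\int\psi_\delta\,dm=\lim_{\delta\to0}\int f_\delta\,dm=\lim_{\delta\to0}f_\delta(z_0)=\lim_{\delta\to0}\psi_\delta(z_0)=1 .$$
Hence $m=\delta_{z_0}$, and $z_0\in P$ by Fact 5. Almost every point of $Z_1$ is such a density point, so a.e. point of $Z$ lies in $P$. As $Z\cap P=\emptyset$, we get $|Z|=0$.

## 9. Theorem 2(a): a single weight positive on $Q$

The task is to add up the weights $|\hat\nu_n|$, cut off where $M|\nu_n|$ is large, with coefficients that beat the growth in $N$ for every $p<\infty$ at once.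

**Construction.** If $|Q|=0$, take $k=0$. Otherwise take $\nu_n$ as in Step B. At least one of them is nonzero; discard the zero ones, repeat if necessary to have a sequence, and normalize $\|\nu_n\|=1$. Put $F_n=\hat\nu_n$,
$$G_{n,N}=\{z\in X:M|\nu_n|(z)\le N,\ |F_n(z)|\le N\},\qquad k=\sum_{n,N\ge1}2^{-n-N}N^{-1}|F_n|\,1_{G_{n,N}},$$
and redefine $k$ to be $0$ on $P$; by Step A this changes $k$ only on a null set. Then $k$ is Borel and $0\le k\le1$. For a.e. $z\in Q$ some $n$ has $F_n(z)\ne0$ and $M|\nu_n|(z)<\infty$. Then $z\in G_{n,N}$ for large $N$, so $k(z)>0$.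

**Bound.** Let $1<p<\infty$ and $f\in R_0(X)$. By Proposition 1, $\|f'F_n1_{G_{n,N}}\|_p\le C_pN^{1-1/p}\|f\|$, and so
$$\|f'k\|_p\le\sum_{n,N\ge1}2^{-n-N}N^{-1}\,C_pN^{1-1/p}\|f\|\le C_p\|f\| .$$
The case $p=1$ follows from $p=2$ since $|X|<\infty$. So $f\mapsto f'k$ extends to a bounded linear map $R(X)\to L^p(X)$ for each $p<\infty$. The extensions agree, because each is also the extension into $L^1(X)$. The product rule passes from $R_0(X)$ to $R(X)$ by continuity. This proves (a). $\square$

## 10. Theorem 2(b): no derivation lives on the peak points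

Since $|X|<\infty$, a bounded derivation into $L^p(X)$ is also bounded into $L^1(X)$, so take $p=1$. As $D(1)=0$, the Leibniz rule gives $D(q)=q'k$ for polynomials $q$. If $q$ has no zeros on $X$, then $0=D(q\cdot q^{-1})$ gives $D(q^{-1})=-q^{-2}q'k$. Hence $Df=f'k$ for $f\in R_0(X)$. What has to be shown is that $k=0$ a.e. on $P$.

The plan is to extend the proof in Section 1 that $C(X)$ has no derivations. By Step A, $R(X)$ contains $\mathcal C(1_P\partial_{\bar z}\varphi)$, which is close to $\varphi$ when $\partial_{\bar z}\varphi$ lives mostly on $P$. If $\varphi$ is real, this element is almost real, and $D$ of it should be small. On the other hand, we can arrange that two such real functions combine to $z$ plus a constant on many little squares, where $D$ should give about $k$.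

**Step (i): a small imaginary part gives a small derivative.** *If $h\in R(X)$, then $\|Dh\|_1\le e^2\|D\|\,\|\operatorname{Im}h\|$.* As in Section 1, $D(e^{ith})=it\,e^{ith}Dh$, and $\|e^{\pm ith}\|\le e^{t\|\operatorname{Im}h\|}$. So for $t>0$
$$t\|Dh\|_1=\|e^{-ith}D(e^{ith})\|_1\le e^{t\|\operatorname{Im}h\|}\,\|D\|\,e^{t\|\operatorname{Im}h\|}.$$
Take $t=1/\|\operatorname{Im}h\|$, or let $t\to\infty$ if $\operatorname{Im}h=0$.

**Step (ii): $D$ acts as $h\mapsto h'k$ where $h$ is holomorphic.** *If $v$ is bounded measurable, vanishes off $P$ and vanishes on an open set $U$, and $h=\mathcal Cv$, then $Dh=h'k$ a.e. on $U\cap X$.* Such $h$ is holomorphic on $U$, and $h|_X\in R(X)$ by Step A. But $h$ need not be in $R_0(X)$, so there is something to prove. Fix $a\in U\cap X$. From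
$$\frac1{w-z}-\frac1{a-z}=\frac{w-a}{(w-z)(z-a)}$$
we get $\frac{h(w)-h(a)}{w-a}=h_1(w)$ with $h_1=\mathcal C\big(\frac{v(z)}{z-a}\big)$; here $v/(z-a)$ is bounded because $v$ vanishes near $a$. Letting $w\to a$, $h_1(a)=h'(a)$. The same computation for $h_1$ gives
$$h(w)=h(a)+h'(a)(w-a)+(w-a)^2q_a(w),\qquad q_a=\mathcal C\Big(\frac{v(z)}{(z-a)^2}\Big).$$
Since $v/(z-a)^2$ is bounded and vanishes off $P$, $q_a|_X\in R(X)$ by Step A. The Leibniz rule yields
$$Dh=h'(a)\,k+2(z-a)\,q_a\,k+(z-a)^2\,Dq_a ,$$
and, with $\|q_a\|=\sup_X|q_a|$,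
$$\frac1{r^2}\int_{\Delta(a,r)\cap X}|Dh-h'(a)k|\,dA\le\frac{2\|q_a\|}{r}\int_{\Delta(a,r)\cap X}|k|\,dA+\int_{\Delta(a,r)\cap X}|Dq_a|\,dA .$$
Extend $k$ and $Dh$ by $0$ to $\mathbb C$, and let $a$ be a Lebesgue point of both. Then $\int_{\Delta(a,r)}|k|\,dA=O(r^2)$, so the right side tends to $0$ as $r\to0$. The left side tends to $\pi|Dh(a)-h'(a)k(a)|$. So $Dh(a)=h'(a)k(a)$. The condition on $a$ involves only $k$ and $Dh$, so a.e. $a\in U\cap X$ qualifies.

**Step (iii): set up the test function.** Suppose $k\ne0$ on a subset of $P$ of positive area. Then for some $c>0$ the set $Y=\{z\in P:|k(z)|>c\}$ has $|Y|>0$. Fix $0<\eta<\frac1{16}$. For $\delta=2^{-m}$ let $\mathcal G$ be the family of half-open dyadic squares $S$ of side $\delta$ with $|S\setminus Y|\le\eta|S|$, and $G$ their union. By Lebesgue's density theorem, almost every point of $Y$ lies in $G$ for all large $m$, so we may fix $m$ with $|G|\ge|Y|/2$. Each $S\in\mathcal G$ meets the bounded set $Y$, so $\mathcal G$ is finite. Also $|Y|\ge|Y\cap G|\ge(1-\eta)|G|$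 gives $|G|\le2|Y|$, and
$$|G\setminus Y|\le\eta|G|\le2\eta|Y| .$$
Fix, once and for all, $\chi\in C_c^\infty((0,1)^2)$ with $0\le\chi\le1$ and $\chi=1$ on $[\frac14,\frac34]^2$. For $S\in\mathcal G$ with lower-left corner $a_S$ and center $c_S$, put
$$\varphi(z)=\sum_{S\in\mathcal G}\chi\Big(\frac{z-a_S}\delta\Big)(z-c_S)\in C_c^\infty .$$
The squares are disjoint, so $\varphi$ is supported in $G$. Since $|z-c_S|\le\delta$ on $S$, differentiating gives $|\partial_z\varphi|,|\partial_{\bar z}\varphi|\le\kappa$, with $\kappa$ depending only on $\chi$. Write $\varphi=\varphi_1+i\varphi_2$ with $\varphi_1,\varphi_2$ real. Since $|\partial_{\bar z}\bar\varphi|=|\partial_z\varphi|\le\kappa$, also $|\partial_{\bar z}\varphi_i|\le\kappa$. Put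
$$h_i=\mathcal C(1_P\partial_{\bar z}\varphi_i),\qquad h=h_1+ih_2=\mathcal C(1_P\partial_{\bar z}\varphi),$$
whose restrictions to $X$ are in $R(X)$ by Step A.

**Step (iv): an upper bound for $\|Dh\|_1$.** We have $h_i=\varphi_i-\mathcal C(1_{\mathbb C\setminus P}\partial_{\bar z}\varphi_i)$ with $\varphi_i$ real, and $G\setminus P\subset G\setminus Y$. So (8) gives $\|\operatorname{Im}h_i\|\le C\kappa(\eta|Y|)^{1/2}$. Step (i), applied to $h_1$ and $h_2$, gives
$$\|Dh\|_1\le\|Dh_1\|_1+\|Dh_2\|_1\le C\kappa\,\|D\|\,(\eta|Y|)^{1/2}. \tag{11}$$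

**Step (v): a lower bound for $\|Dh\|_1$.** Let $S'$ be the open square concentric with $S$, of side $\delta/2$, and $W=\bigcup_{S\in\mathcal G}S'$. On $S'$ we have $\varphi=z-c_S$ and $\partial_{\bar z}\varphi=0$. By Step (ii) with $v=1_P\partial_{\bar z}\varphi$ and $U=W$, $Dh=h'k$ a.e. on $W\cap X$. Further $h=\varphi+e$ with $e=-\mathcal Cu$, $u=1_{\mathbb C\setminus P}\partial_{\bar z}\varphi$. Since $u=0$ on $W$, $e$ is holomorphic there, and $h'=1+e'$ on $W$. By (9),
$$\int_W|e'|^2\,dA\le\|u\|_2^2\le\kappa^2|G\setminus P|\le2\kappa^2\eta|Y|,\qquad\text{so}\qquad\big|\{z\in W:|e'|>\tfrac12\}\big|\le8\kappa^2\eta|Y| .$$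
Next,
$$|Y\cap W|\ge\sum_{S\in\mathcal G}\big(|S'|-|S\setminus Y|\big)\ge\big(\tfrac14-\eta\big)|G|\ge\tfrac3{16}\cdot\tfrac12|Y|\ge\tfrac1{16}|Y| .$$
On $Y\cap W$ we have $|k|>c$, and $|h'|\ge\frac12$ off the exceptional set. Therefore
$$\|Dh\|_1\ge\int_{Y\cap W}|h'|\,|k|\,dA\ge\frac c2\Big(\frac1{16}-8\kappa^2\eta\Big)|Y| . \tag{12}$$

**Step (vi): let $\eta\to0$.** The quantities $c$, $Y$, $\kappa$, $\|D\|$ do not depend on $\eta$. As $\eta\to0$, the bound (11) tends to $0$, while the lower bound (12) tends to $c|Y|/32>0$. This is a contradiction, so $k=0$ a.e. on $P$. $\square$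

## 11. Theorem 2(c): $L^\infty$ and bounded point derivations

Take Wermer's set $X$ from Section 3: $R(X)\ne C(X)$, and there are no nonzero bounded point derivations. Let $D:R(X)\to L^\infty(X)$ be a bounded derivation and $k=D(z)$. By (b), $Df=f'k$, so for each $f\in R_0(X)$
$$|f'k|\le\|D\|\,\|f\|\quad\text{a.e. on }X . \tag{13}$$

**Step 1: one null set for all $f$.** Let $\mathcal F$ be the countable set of combinations, with coefficients in $\mathbb Q+i\mathbb Q$, of the functions $z^n$ and $(z-a)^{-n}$, where $a$ runs over a countable dense subset of $\mathbb C\setminus X$. Outside one null set, (13) holds at $z$ for all $f\in\mathcal F$. Let now $f\in R_0(X)$. It is holomorphic on a neighborhood of $X$; let $K$ be a compact set inside this neighborhood whose interior contains $X$. Every bounded component of $\mathbb C\setminus K$ is an open subset of $\mathbb C\setminus X$, so it contains some of the chosen points $a$. By Runge's theorem, $f$ is a uniform limit on $K$ of combinations of the $z^n$ and $(z-a)^{-n}$, and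 the coefficients may be taken in $\mathbb Q+i\mathbb Q$. Since $X$ lies in the interior of $K$, values and derivatives converge uniformly on $X$. Hence for a.e. $z\in X$
$$|f'(z)|\,|k(z)|\le\|D\|\,\|f\|\qquad\text{for all }f\in R_0(X).$$

**Step 2: $k=0$.** If $k(z)\neq0$ at such a $z$, then $f\mapsto f'(z)$ extends from $R_0(X)$ to a bounded point derivation at $z$. It is nonzero, since it takes the value $1$ on the coordinate function. This contradicts the choice of $X$. So $k=0$ a.e., and $D=0$ on $R_0(X)$, hence on $R(X)$.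

For this $X$ the weight $k$ of part (a) is not a.e. zero. Indeed, some $\nu\perp R(X)$ has $\hat\nu\neq0$ on a subset of $X$ of positive area, and by Step A almost all of that subset lies in $Q$, so $|Q|>0$. Thus $f\mapsto f'k$ is bounded into $L^p(X)$ for every $p<\infty$ but not into $L^\infty(X)$: the range of $p$ in (a) is sharp. $\blacksquare$
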